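\title{Closed hyperbolic manifolds with $w_3=0$ and no spin$^c$ structure}

\begin{abstract}
An orientable manifold is spin$^c$ exactly when its integral Stiefel--Whitney class $W_3$ vanishes, and $W_3$ reduces modulo $2$ to $w_3$. We show that for every $n\ge5$ there are closed orientable hyperbolic $n$-manifolds with $W_3\ne0$ and $w_3=0$, in infinitely many commensurability classes; there are none for $n\le4$. More precisely, for every $k\ge2$ there are examples in which $w_2$ lifts to $\mathbb Z/2^k$ coefficients but not to $\mathbb Z/2^{k+1}$ coefficients. We build an aspherical $3$-dimensional complex that carries the required characteristic classes, embed its fundamental group as a quasiconvex subgroup of an arithmetic lattice, and use a profinite argument to find a finite-index subgroup that contains it and on which all unwanted classes vanish.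
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a smooth manifold with Stiefel--Whitney classes $w_i(M)=w_i(TM)\in H^i(M;\mathbb Z/2)$. An orientable $M$ admits a spin$^c$ structure if and only if $w_2(M)$ is the reduction modulo $2$ of a class in $H^2(M;\mathbb Z)$. The obstruction is a single class. Let $\beta\colon H^2(M;\mathbb Z/2)\to H^3(M;\mathbb Z)$ be the Bockstein homomorphism of the sequence $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$, and let $W_3(M)=\beta w_2(M)$ be the third integral Stiefel--Whitney class. By exactness, $M$ is spin$^c$ if and only if $W_3(M)=0$. For orientable $M$ the reduction of $W_3(M)$ modulo $2$ is $w_3(M)$, so $w_3(M)\neq0$ proves, with mod $2$ coefficients alone, that $M$ is not spin$^c$. One may ask whether among hyperbolic manifolds this test detects every failure. The following question comes from \cite{Chen}.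

\begin{quote}
\emph{Do there exist closed orientable hyperbolic manifolds that have no spin$^c$ structure and have $w_3=0$?}
\end{quote}

Here and below, \emph{hyperbolic} means complete Riemannian of constant curvature $-1$, and \emph{closed} means compact without boundary.

Consider what such a manifold must look like. We always have $2W_3=0$, and $w_3=0$ means that $W_3=2x$ for some $x\in H^3(M;\mathbb Z)$. If $W_3\neq0$, then $x$ has order exactly $4$. So $H^3(M;\mathbb Z)$, and hence $H_2(M;\mathbb Z)$, must contain $4$-torsion, placed in a precise way with respect to $w_2$. In low dimensions this cannot happen: closed orientable manifolds of dimension at most $3$ have $w_2=0$, and closed orientable $4$-manifolds are spin$^c$ \cite{HH}, so $W_3=0$ for $n\le4$. On the other hand, a complex with three cells already carries a bundle with $W_3\ne0$ and $w_3=0$ (Example~\ref{ex:model}), so the algebra poses no obstruction and one expects a positive answer. The difficulty is to make such torsion appear in a hyperbolic manifold while controlling $w_3$ on the whole manifold. The answer is yes in every dimension $n\geq 5$.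

\begin{theorem}\label{thm:A}
For every $n\ge5$ there are closed orientable hyperbolic $n$-manifolds $M$ with $W_3(M)\ne0$, so that $M$ is not spin$^c$, and $w_3(M)=0$. One can moreover achieve $w_j(M)=0$ for all $j\ne0,2$, and $w_2(M)^2=0$. For each $n$ there are infinitely many such $M$, in infinitely many commensurability classes.
\end{theorem}

Between mod $2$ coefficients and integer coefficients there is a ladder of questions: does $w_2$ lift to $\mathbb Z/4$, to $\mathbb Z/8$, and so on? The first step is the condition $w_3=0$. The failure can be made to occur at any later step.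

\begin{theorem}\label{thm:B}
For every $n\ge5$ and $k\ge2$ there are closed orientable hyperbolic $n$-manifolds $M$ with $w_j(M)=0$ for all $j\ne0,2$, such that $w_2(M)$ lifts to $H^2(M;\mathbb Z/2^k)$ but not to $H^2(M;\mathbb Z/2^{k+1})$, hence not to $H^2(M;\mathbb Z)$. Equivalently, $W_3(M)$ is nonzero, divisible by $2^{k-1}$ and not divisible by $2^k$.
\end{theorem}

Section~\ref{sec:lifts} treats the algebra of lifts, works out the model example and explains the plan. Sections~\ref{sec:profinite} and~\ref{sec:reduction} reduce both theorems to the construction of a $3$-dimensional complex. Its pieces are built in Sections~\ref{sec:surface} and~\ref{sec:pages}, Section~\ref{sec:trees} gives a criterion for quasiconvexity, and Sections~\ref{sec:A} and~\ref{sec:B} assemble the complexes and finish the proofs.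

\section{Lifts of $w_2$ and a model example}\label{sec:lifts}

Let $X$ be a space and $C$ one of the groups $\mathbb Z$, $\mathbb Z/2^l$. A class $w\in H^2(X;\mathbb Z/2)$ \emph{lifts to $C$} if it is the reduction modulo $2$ of a class in $H^2(X;C)$. A lift to $\mathbb Z$ reduces to a lift to every $\mathbb Z/2^l$, and a lift to $\mathbb Z/2^{l+1}$ reduces to a lift to $\mathbb Z/2^l$. For $l\ge2$ let
\[
\beta_l\colon H^2(X;\mathbb Z/2)\to H^3(X;\mathbb Z/2^{l-1})
\]
be the Bockstein homomorphism of $0\to\mathbb Z/2^{l-1}\xrightarrow{2}\mathbb Z/2^l\to\mathbb Z/2\to0$. It is natural in $X$, its kernel consists of the classes that lift to $\mathbb Z/2^l$, and $\beta_2=Sq^1$. For an orientable vector bundle $E$ over $X$ put $W_3(E)=\beta w_2(E)$.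

\begin{lemma}\label{lem:bockstein}
Let $E$ be an orientable vector bundle over $X$ and let $l\ge2$. Then $w_2(E)$ lifts to $\mathbb Z/2^l$ if and only if $W_3(E)$ is divisible by $2^{l-1}$ in $H^3(X;\mathbb Z)$. Moreover, $w_2(E)$ lifts to $\mathbb Z/4$ if and only if $w_3(E)=0$.
\end{lemma}

\begin{proof}
Reduction maps the sequence $\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2$ to the sequence $\mathbb Z/2^{l-1}\xrightarrow{2}\mathbb Z/2^l\to\mathbb Z/2$, so $\beta_lw_2(E)$ is the reduction of $W_3(E)$ modulo $2^{l-1}$. By the long exact sequence of $\mathbb Z\xrightarrow{2^{l-1}}\mathbb Z\to\mathbb Z/2^{l-1}$, this reduction vanishes exactly when $W_3(E)$ is divisible by $2^{l-1}$. Wu's formula $Sq^1w_2=w_1w_2+w_3$ and $w_1(E)=0$ give $\beta_2w_2(E)=w_3(E)$.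
\end{proof}

This proves the equivalence stated in Theorem~\ref{thm:B}, since a class that is not divisible by $2^k$ is nonzero.

\begin{example}\label{ex:model}
Let $m$ be even and let $X_m=S^2\cup_mD^3$, where $\partial D^3\to S^2$ has degree $m$. Then $H_1(X_m;\mathbb Z)=0$ and $H_2(X_m;\mathbb Z)=\mathbb Z/m$, generated by $[S^2]$, so $H^2(X_m;C)=\operatorname{Hom}(\mathbb Z/m,C)$. Oriented rank $3$ bundles over $S^2$ are classified by $\pi_1SO(3)=\mathbb Z/2$ and are distinguished by $w_2$. Let $E_0$ be the nontrivial one. Its pullback to $\partial D^3$ has $w_2=m=0$, so it is trivial, and $E_0$ extends to a bundle $E$ over $X_m$ with $\langle w_2(E),[S^2]\rangle=1$. A lift of $w_2(E)$ to $C$ is a homomorphism $\mathbb Z/m\to C$ that takes an odd value on the generator. For $C=\mathbb Z$ there is none, and for $C=\mathbb Z/2^l$ there is one exactly when $2^l$ divides $m$. So $W_3(E)\ne0$ for every even $m$; for $m=2$ we have $w_3(E)\ne0$, and for $m=4$ we have $w_3(E)=0$. For $m=2^k$ the class $w_2(E)$ lifts to $\mathbb Z/2^k$ and not to $\mathbb Z/2^{k+1}$.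
\end{example}

The example contains the whole mechanism: a surface on which $w_2$ is nonzero, and a $3$-dimensional piece whose boundary wraps four times around it. The next lemma isolates the two computations in a form that applies when $S^2$ and $D^3$ are replaced by pieces with more topology.

\begin{lemma}\label{lem:tests}
Let $w\in H^2(X;\mathbb Z/2)$ and $k\ge1$.
\begin{enumerate}
\item[(a)] If some $\sigma\in H_2(X;\mathbb Z)$ has $2^k\sigma=0$ and $\langle w,\sigma\rangle=1$, then $w$ does not lift to $\mathbb Z/2^{k+1}$.
\item[(b)] Let $X=U\cup V$ with $U,V$ open and $U\cap V$ homotopy equivalent to a finite disjoint union of closed orientable surfaces. If $w|_U$ and $w|_V$ have lifts $y$ and $z$ to $\mathbb Z/2^k$ with $y|_{U\cap V}=z|_{U\cap V}$, then $w$ lifts to $\mathbb Z/2^k$.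
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $c\in H^2(X;\mathbb Z/2^{k+1})$ we have $2^k\langle c,\sigma\rangle=\langle c,2^k\sigma\rangle=0$ in $\mathbb Z/2^{k+1}$, so $\langle c,\sigma\rangle$ is even and $c$ does not reduce to $w$.

(b) The Mayer--Vietoris sequence
\[
H^1(U\cap V)\xrightarrow{\ \partial\ }H^2(X)\to H^2(U)\oplus H^2(V)\to H^2(U\cap V)
\]
is natural in the coefficients. With $\mathbb Z/2^k$ coefficients it gives a class $\hat y\in H^2(X;\mathbb Z/2^k)$ that restricts to $y$ and $z$. The reduction of $\hat y$ modulo $2$ has the same restrictions to $U$ and $V$ as $w$, so it differs from $w$ by $\partial h$ for some $h\in H^1(U\cap V;\mathbb Z/2)$. Since $H_1(U\cap V;\mathbb Z)$ is free abelian and $H^1(U\cap V;C)=\operatorname{Hom}(H_1(U\cap V;\mathbb Z),C)$, the class $h$ has a lift $\hat h$ to $\mathbb Z/2^k$. Then $\hat y+\partial\hat h$ lifts $w$.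
\end{proof}

\subsection*{The plan}
Suppose that a $3$-dimensional complex $X$ as in Example~\ref{ex:model} maps to a closed hyperbolic manifold $M$ so that $TM$ pulls back, stably, to $E$. Then $W_3(M)\neq0$ for free: a lift of $w_2(M)$ would pull back to a lift of $w_2(E)$. The vanishing of $w_3$ does not transfer in the same way, because $w_3(M)$ may be nonzero away from $X$. We therefore pass to a finite cover of $M$ on which $w_3$ vanishes, but the cover must be one to which the map from $X$ lifts, or else $W_3$ may vanish as well. In terms of groups, we need a finite-index subgroup of $\pi_1M$ that contains the image $A$ of $\pi_1X$ and kills a class that is known to vanish on $A$. Proposition~\ref{prop:profinite} provides it when $A$ is quasiconvex in an arithmetic lattice of simplest type.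

For a class that vanishes on $X$ to vanish on the group $A$, we want $X$ to be aspherical with $\pi_1X\cong A$. So we replace $S^2$ by a closed hyperbolic surface $\Sigma$, the disc $D^3$ by a compact hyperbolic $3$-manifold $P$ with connected totally geodesic boundary $\Sigma'$, and the degree $4$ map by a $4$-fold covering $\Sigma'\to\Sigma$. In the universal cover of $X$, four copies of the universal cover of $P$ meet along each plane, like pages of a book along the binding, and we shall place them in $\mathbb H^n$ at right angles.

\section{Killing classes in subgroups that contain a given subgroup}\label{sec:profinite}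

\subsection*{Lattices and quasiconvex subgroups}
Let $f$ be a quadratic form in $N+1$ variables over a totally real number field, of signature $(N,1)$ at one real embedding and definite at all others, and let $\mathcal O$ be the ring of integers. The group $O^+(f;\mathcal O)$ of integral isometries of $f$ that preserve each sheet of $\{f=-1\}$ is a lattice in $\operatorname{Isom}(\mathbb H^N)$, and it is cocompact if the field is not $\mathbb Q$. The lattices commensurable with such a group are the \emph{arithmetic lattices of simplest type}. They are finitely generated linear groups, hence residually finite.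

By the \v{S}varc--Milnor lemma, a group acting properly and cocompactly by isometries on a proper geodesic space is finitely generated, and its orbit maps are quasi-isometries. So a cocompact lattice $\Lambda$ in $\operatorname{Isom}(\mathbb H^N)$ is a hyperbolic group. By the stability of quasi-geodesics, a subgroup $A\le\Lambda$ is \emph{quasiconvex} if and only if it is finitely generated and an orbit map $A\to\mathbb H^N$ is a quasi-isometric embedding; this is the form we use. It shows that finite-index subgroups of $A$ are quasiconvex, that $A\cap\Lambda_0$ is quasiconvex in $\Lambda_0$ for $\Lambda_0\leq\Lambda$ of finite index, and that a subgroup acting cocompactly on a totally geodesic subspace is quasiconvex.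

\subsection*{Profinite completions}
The \emph{profinite topology} on a group $G$ has the cosets of finite-index subgroups as a basis, and $\hat G=\varprojlim G/N$, over normal subgroups $N$ of finite index, is the profinite completion. If $G$ is residually finite, then $G\subset\hat G$, and $V\mapsto V\cap G$ is a bijection from open subgroups of $\hat G$ to finite-index subgroups of $G$, with inverse $B\mapsto\bar B=\hat B$. For an arbitrary subgroup $A$, the map from $\hat A$ onto the closure $\bar A\le\hat G$ is an isomorphism exactly when every finite-index subgroup of $A$ contains $A\cap G_1$ for some finite-index $G_1\le G$. A subgroup is \emph{separable} if it is an intersection of finite-index subgroups. A finite $G$-module $C$ is also a discrete $\hat G$-module, and there are comparison maps $H^j(\hat G;C)\to H^j(G;C)$ from continuous cohomology, natural in $G$. The group $G$ is \emph{good} if these maps are bijective for all $j$ and all finite $C$. The point of passing to $\hat G$ is the following continuity property, which has no counterpart for discrete groups: for a closed subgroup $H$ of a profinite group,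
\begin{equation}\label{eq:limit}
H^j(H;C)=\varinjlim_V H^j(V;C),
\end{equation}
where $V$ runs over the open subgroups containing $H$ \cite[I.2.2, Prop.~8]{SerreGC}.

\subsection*{Three published facts}
The \emph{right-angled Artin group} of a finite graph has one generator for each vertex and one commutation relation for each edge. A subgroup $A\le G$ is a \emph{retract} if there is a homomorphism $G\to A$ that is the identity on $A$.

\begin{enumerate}
\item[(F1)] A cocompact arithmetic lattice of simplest type has a torsion-free finite-index subgroup that is the fundamental group of a compact special cube complex \cite{BHW}; this also follows from \cite{BW} together with \cite{Agol}.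
\item[(F2)] If $Z$ is a compact special cube complex with $\pi_1Z$ hyperbolic, then $\pi_1Z$ embeds in a finitely generated right-angled Artin group $R$ so that every quasiconvex subgroup $A_0\le\pi_1Z$, including $\pi_1Z$ itself, is a retract of a finite-index subgroup of $R$ \cite{HW}. (Both $Z$ and a compact convex core for $A_0$ map by local isometries to the Salvetti complex of $R$, and one applies canonical completion and retraction.)
\item[(F3)] A group $G$ is good if and only if it satisfies the following condition (D): for every finite $G$-module $C$ and every $j\ge1$, each $x\in H^j(G;C)$ restricts to $0$ on some finite-index subgroup \cite[I.2.6, Ex.~1]{SerreGC}.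
\end{enumerate}

\begin{lemma}\label{lem:permanence}
Let $G_1\le G$. If $G_1$ has finite index, then $G$ is good if and only if $G_1$ is good. If $G_1$ is a retract of $G$ and $G$ is good, then $G_1$ is good.
\end{lemma}

\begin{proof}
We verify (D). Let $G_1$ have finite index. If $G_1$ satisfies (D) and $x\in H^j(G;C)$, then $x|_{G_1}$ vanishes on a finite-index subgroup of $G_1$, which has finite index in $G$. Conversely let $G$ satisfy (D) and $x\in H^j(G_1;C)$. The coinduced module $C'=\operatorname{Hom}_{G_1}(\mathbb Z[G],C)$ is finite, and by Shapiro's lemma $x$ is the image of some $\tilde x\in H^j(G;C')$ under restriction to $G_1$ followed by the evaluation map $C'\to C$. If $\tilde x$ vanishes on a finite-index $G_2\leq G$, then $x$ vanishes on $G_1\cap G_2$. Finally let $\psi\colon G\to G_1$ be a retraction and $x\in H^j(G_1;C)$. View $C$ as a $G$-module through $\psi$. If $\psi^*x$ vanishes on $G_2$, then $x=(\psi^*x)|_{G_1}$ vanishes on $G_1\cap G_2$.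
\end{proof}

The next statement is known; we include a proof for completeness.

\begin{proposition}\label{prop:raag}
Finitely generated right-angled Artin groups are good.
\end{proposition}

\begin{proof}
We verify (D) by induction on the number of vertices of the graph; the trivial group satisfies (D). Let $v$ be a vertex, let $R_1\le R$ be generated by the other vertices and $L\le R_1$ by the neighbors of $v$. Both are right-angled Artin groups on fewer vertices, and sending the remaining generators to $1$ defines retractions $\psi_1\colon R\to R_1$ and $\psi_L\colon R\to L$. The group $R$ is the HNN extension of $R_1$ in which the stable letter $v$ centralizes $L$. It acts on its Bass--Serre tree, with vertex set $\mathcal V=R/R_1$ and oriented edge set $\mathcal E=R/L$; let $e_0$ be the edge with stabilizer $L$.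

Let $x\in H^j(R;C)$. If $j=1$, restrict $x$ to the kernel of the action on $C$; there it is a homomorphism to a finite group, and it vanishes on the kernel of that homomorphism. Let $j\ge2$. The chain complex of the tree is an exact sequence $0\to\mathbb Z[\mathcal E]\to\mathbb Z[\mathcal V]\to\mathbb Z\to0$ of $R$-modules that are free abelian groups. Applying $\operatorname{Hom}(-,C)$ gives, for each $K\le R$, an exact sequence
\[
H^{j-1}(K;C^{\mathcal E})\to H^j(K;C)\to H^j(K;C^{\mathcal V})
\]
compatible with restriction to subgroups of $K$. A class $y\in H^{i}(K;C^{\mathcal E})$ has a component $y_e\in H^i(K_e;C)$ at each edge $e$, obtained by restricting to the stabilizer $K_e$ and evaluating at $e$. By Shapiro's lemma $y=0$ if and only if all components vanish, and $y_{he}=h_*y_e$ for $h\in K$. Here $g_*\colon H^i(H;C)\to H^i(gHg^{-1};C)$ is the conjugation isomorphism for $g\in R$; it commutes with restriction and is the identity for $H=R$. The same holds for vertices, and the components of the image of a class in $H^j(K;C)$ are its restrictions to the vertex stabilizers.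

We first kill $x$ on vertex stabilizers. Choose $N_1\lhd R_1$ of finite index with $x|_{N_1}=0$, and put $K=\psi_1^{-1}(N_1)\lhd R$. Then $K\cap gR_1g^{-1}=gN_1g^{-1}$ for $g\in R$, and $x$ restricts there to $g_*(x|_{N_1})=0$. So $x|_K$ is the image of some $y\in H^{j-1}(K;C^{\mathcal E})$. Next we kill $y$. Let $g_1e_0,\dots,g_se_0$ represent the $K$-orbits of edges and put $y_i=(g_i)_*^{-1}y_{g_ie_0}\in H^{j-1}(K\cap L;C)$. The group $K\cap L$ has finite index in $L$, so it satisfies (D) by Lemma~\ref{lem:permanence}, and $j-1\ge1$. Choose $N_L\lhd L$ of finite index, contained in $K$, on which all $y_i$ vanish, and put $K'=K\cap\psi_L^{-1}(N_L)\lhd R$. Then $K'\cap L=N_L$. Every edge has the form $hg_ie_0$ with $h\in K$, its stabilizer in $K'$ is $hg_iN_L(hg_i)^{-1}$, and the component of $y|_{K'}$ there is $(hg_i)_*(y_i|_{N_L})=0$. Hence $y|_{K'}=0$ and $x|_{K'}=0$.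
\end{proof}

\begin{proposition}\label{prop:profinite}
Let $\Lambda$ be a cocompact arithmetic lattice of simplest type in $\operatorname{Isom}(\mathbb H^N)$ and let $A\le\Lambda$ be a torsion-free quasiconvex subgroup.
\begin{enumerate}
\item[(a)] Every finite-index subgroup of $A$ contains $A\cap\Lambda'$ for some finite-index $\Lambda'\le\Lambda$, and $A$ is separable in $\Lambda$.
\item[(b)] There is a torsion-free finite-index subgroup $B\le\Lambda$ with $A\le B$.
\item[(c)] Let $B\le\Lambda$ have finite index, $A\le B$, let $C$ be a finite abelian group and let $\omega\in H^j(B;C)$ satisfy $\omega|_A=0$. Then there is a finite-index $B'\le B$ with $A\le B'$ and $\omega|_{B'}=0$.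
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Lambda_0\le\Lambda$ be as in (F1) and $A_0=A\cap\Lambda_0$, a quasiconvex subgroup of $\Lambda_0$ of finite index in $A$. By (F2), $A_0$ is a retract of a finite-index subgroup of $R$; intersecting with $\Lambda_0$ gives a finite-index $\Lambda_1\le\Lambda_0$ and a retraction $\psi\colon\Lambda_1\to A_0$.

(a) Let $A'\le A$ have finite index and put $\Lambda'=\psi^{-1}(A'\cap A_0)$, of finite index in $\Lambda$. Since $A\cap\Lambda'\subset A\cap\Lambda_0=A_0$ and $\psi$ is the identity on $A_0$, we get $A\cap\Lambda'=A'\cap A_0\le A'$. For separability, note that $A_0=\{g\in\Lambda_1:\psi(g)^{-1}g=1\}$. The map $g\mapsto\psi(g)^{-1}g$ is continuous for the profinite topology of $\Lambda_1$, and $\{1\}$ is closed by residual finiteness. So $A_0$ is closed in $\Lambda_1$, hence in $\Lambda$, and so is $A$, a finite union of cosets of $A_0$. If $g\notin A$, there is then a finite-index $N\lhd\Lambda$ with $gN\cap A=\emptyset$, and $AN$ is a finite-index subgroup that contains $A$ and not $g$.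

By (a), the closure $\bar A\le\hat\Lambda$ is $\hat A$. By (F2), Proposition~\ref{prop:raag} and Lemma~\ref{lem:permanence}, the groups $\Lambda_0$ and $A_0$ are good, hence so are $A$, $\Lambda$ and their finite-index subgroups.

(b) We first show that $\bar A$ is torsion-free. The group $A$ acts freely and properly on $\mathbb H^N$, so $H^j(\bar A;C)=H^j(A;C)=0$ for $j>N$ and all finite $C$. A discrete torsion module is the union of its finite submodules, and continuous cohomology commutes with direct limits, so the vanishing holds for all discrete torsion modules. If $\bar A$ contained a subgroup $\mathbb Z/p$, Shapiro's lemma would give $H^j(\mathbb Z/p;\mathbb Z/p)=0$ for $j>N$, which is false.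

An element of finite order in $\Lambda$ fixes a point, so it is conjugate to an element fixing a point of a compact fundamental set; hence there are finitely many conjugacy classes of nontrivial finite-order elements, represented by $t_1,\dots,t_s$. The union $\mathcal T$ of their conjugacy classes in $\hat\Lambda$ is compact and consists of nontrivial torsion elements, so it misses $\bar A$. The closed subgroup $\bar A$ is the intersection of the open subgroups $V\supseteq\bar A$, a family closed under finite intersections. The compact sets $V\cap\mathcal T$ have empty intersection, so one of them is empty. Take $B=V\cap\Lambda$.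

(c) Since $B$ is good, $\omega$ comes from a class $\hat\omega\in H^j(\bar B;C)$. The restriction $\hat\omega|_{\bar A}$ maps to $\omega|_A=0$ under the comparison map, which is injective because $A$ is good and $\bar A=\hat A$. So $\hat\omega|_{\bar A}=0$, and by \eqref{eq:limit} there is an open $V$ with $\bar A\le V\le\bar B$ and $\hat\omega|_V=0$. Take $B'=V\cap\Lambda$.
\end{proof}

\begin{remark}
For $A=1$ and $j\geq1$, part (c) is a case of condition (D), so (c) is a relative form of goodness. Finiteness of $C$ is essential: the generator of $H^2(S;\mathbb Z)$ for a closed orientable surface $S$ pulls back to a nonzero class on every finite cover. This is why we work with the classes $\beta_lw_2$, which have finite coefficients.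
\end{remark}

\section{Reduction to a three-dimensional complex}\label{sec:reduction}

Fix $n\ge5$ and a square-free integer $d>1$, let $\mathcal O$ be the ring of integers of $\mathbb Q(\sqrt d)$, and let
\[
f=-\sqrt d\,x_0^2+x_1^2+\dots+x_n^2
\]
on $\mathbb R^{n+1}$ with basis $e_0,\dots,e_n$. We write $f(u,v)$ for the bilinear form with $f(u,u)=f(u)$. Put $\mathbb H^n=\{f=-1,\ x_0>0\}$; its tangent space at $x$ is $x^\perp$, with the metric $f$. Let $f_2$ and $f_3$ be the restrictions of $f$ to $\langle e_0,e_1,e_2\rangle$ and $\langle e_0,\dots,e_3\rangle$; these subspaces cut out $\mathbb H^2\subset\mathbb H^3\subset\mathbb H^n$. Let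
\[
\Delta=O^+(f_2;\mathcal O),\qquad\Lambda_3=SO^+(f_3;\mathcal O),\qquad\Lambda=SO^+(f;\mathcal O).
\]
The Galois conjugates of $f_2,f_3,f$ are positive definite, so these are cocompact arithmetic lattices of simplest type; this is where $d>1$ is used. The groups $\Lambda_3$ and $\Lambda$ preserve the orientations of $\mathbb H^3$ and $\mathbb H^n$, and extension by the identity embeds $\Lambda_3$ in $\Lambda$.

The tangent bundle of a hyperbolic manifold is stably flat. If $B\le\Lambda$ is torsion-free, the $B$-invariant splitting $\mathbb R^{n+1}=x^\perp\oplus\mathbb Rx$ gives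
\begin{equation}\label{eq:flat}
T(\mathbb H^n/B)\oplus\mathbb R\cong\mathbb H^n\times_B\mathbb R^{n+1},
\end{equation}
and the same holds in dimensions $2$ and $3$. So the Stiefel--Whitney classes of $\mathbb H^n/B$ can be computed from the linear action of subgroups on $\mathbb R^{n+1}$.

\begin{proposition}\label{prop:reduction}
Let $k\ge2$. Let $X$ be a finite connected CW complex of dimension at most $3$ with contractible universal cover $Y$, and let $G=\pi_1X$. Let $\Phi\colon G\to\Lambda$ be injective with quasiconvex image $A$, let $\mathrm{dev}\colon Y\to\mathbb H^n$ be a $\Phi$-equivariant map, and put $E=Y\times_G\mathbb R^{n+1}$. Suppose that $w_2(E)$ lifts to $\mathbb Z/2^k$ but not to $\mathbb Z/2^{k+1}$. Then there are torsion-free subgroups $B''\le\Lambda$ of arbitrarily large finite index such that $M=\mathbb H^n/B''$ satisfies: $w_j(M)=0$ for all $j\ne0,2$; $w_2(M)^2=0$; and $w_2(M)$ lifts to $\mathbb Z/2^k$ but not to $\mathbb Z/2^{k+1}$.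
\end{proposition}

\begin{proof}
Since $Y$ is contractible of dimension at most $3$, every subgroup of $G$ has vanishing cohomology above degree $3$. So $A$ is torsion-free. For a torsion-free finite-index $B\le\Lambda$ containing $A$, put $M_B=\mathbb H^n/B$, a closed orientable hyperbolic manifold. The map $\mathrm{dev}$ induces $\varphi\colon X\to M_B$, and \eqref{eq:flat} gives $\varphi^*TM_B\oplus\mathbb R\cong E$, so $\varphi^*w_j(M_B)=w_j(E)$. As $X$ and $M_B$ are aspherical, $\varphi^*$ is the restriction $H^*(B)\to H^*(A)$.

Choose such a $B$ by Proposition~\ref{prop:profinite}(b). The classes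
\[
\beta_kw_2(M_B),\qquad w_j(M_B)\ \ (3\le j\le n),\qquad w_2(M_B)^2
\]
restrict to $0$ on $A$: the first by hypothesis; $w_3$ by Lemma~\ref{lem:bockstein}, because $E$ is orientable and $k\ge2$; and the others because $\dim X\le3$. Apply Proposition~\ref{prop:profinite}(c) to each class and intersect the resulting subgroups. This gives a finite-index $B'\le B$ with $A\le B'$ on which all these classes vanish. Let $B''$ be any finite-index subgroup with $A\le B''\le B'$. The classes above pull back to the corresponding classes of the finite cover $M_{B''}$, so these vanish; also $w_1(M_{B''})=0$. In particular $w_2(M_{B''})$ lifts to $\mathbb Z/2^k$. Since $A\le B''$, a lift to $\mathbb Z/2^{k+1}$ would pull back under $\varphi$ to a lift of $w_2(E)$, so there is none.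

If $A$ had finite index, $\mathbb H^n/A$ would be a closed manifold and $H^n(A;\mathbb Z/2)\ne0$ with $n>3$. So $A$ has infinite index, and each $B''$ contains some $g\notin A$. By separability there is a finite-index subgroup containing $A$ and not $g$; intersecting it with $B''$ gives a strictly smaller admissible subgroup. Hence the index is unbounded.
\end{proof}

It remains to construct $X$, $\Phi$ and $\mathrm{dev}$.

\section{A surface with twisted normal bundle}\label{sec:surface}

We want a closed surface $\Sigma=\mathbb H^2/\Gamma$, with $\Gamma\leq\Delta$ orientation-preserving, and an embedding $\rho\colon\Gamma\to\Lambda$ of the form $\gamma\mapsto\gamma\oplus\eta_\gamma$, where $\gamma\mapsto\eta_\gamma$ is a representation with finite image on $\langle e_3,\dots,e_n\rangle$. By \eqref{eq:flat} the flat bundle of $\rho$ is $T\Sigma\oplus\mathbb R\oplus\mathcal N$, where $\mathcal N$ is the flat bundle of $\eta$, and $w(T\Sigma)=1$ because $\Sigma$ is orientable with even Euler characteristic. So we need $w_2(\mathcal N)\ne0$. The image of $\eta$ cannot be cyclic: as $H_1(\Sigma;\mathbb Z)$ is free abelian, a homomorphism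 from $\Gamma$ to a cyclic group factors through $\mathbb Z$, so $\mathcal N$ would be pulled back from a circle and have $w_2=0$. Finite subgroups of $SO(2)$ are cyclic, so three normal directions are needed, which is where $n\ge5$ is used. The smallest noncyclic group is $(\mathbb Z/2)^2$, and it does embed in $SO(3)$. The cover $\Sigma'$ of $\Sigma$ on which $\mathcal N$ becomes trivial then has degree $4$, the degree required by Example~\ref{ex:model}.

There is a second requirement. The surface $\Sigma'$ must bound a hyperbolic $3$-manifold. We shall obtain one by cutting a closed $3$-manifold along a one-sided surface whose orientation double cover is $\Sigma'$, so $\Sigma'$ must also cover a nonorientable surface $\mathbb H^2/\Xi$ with degree $2$. Let $o\colon\Delta\to\mathbb Z/2$ be the orientation character, $(-1)^{o(\gamma)}=\det\gamma$.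

\begin{lemma}\label{lem:surface}
There are a torsion-free finite-index subgroup $\Gamma\le\Delta\cap\ker o$, with quotient $\Sigma=\mathbb H^2/\Gamma$, classes $a,b\in H^1(\Gamma;\mathbb Z/2)$ with $\langle ab,[\Sigma]\rangle=1$, and a torsion-free subgroup $\Xi\le\Delta$ containing orientation-reversing elements, such that $\Xi\cap\ker o=\Gamma'$, where $\Gamma'=\ker(a,b)$ has index $4$ in $\Gamma$.
\end{lemma}

\begin{proof}
The idea is to realize $\Sigma$ as the double of a surface $F$ with at least two boundary curves $c\neq c'$, to take $b$ dual to $c$ and $a$ nonzero on $c$, and to use a reflection over $c'$ to produce $\Xi$.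

\emph{A surface with boundary.} By Selberg's lemma there is a torsion-free $D\lhd\Delta$ of finite index with $D\le\ker o$. Let $r_0\in\Delta$ be the reflection $x_2\mapsto-x_2$ and $\Theta_1=D\rtimes\langle r_0\rangle$. A point stabilizer in $\Theta_1$ meets $D$ trivially, so it has order at most $2$, and a nontrivial one is generated by an orientation-reversing isometry with a fixed point, that is, a reflection. Hence the mirrors of the reflections in $\Theta_1$ are disjoint, and $F_1=\mathbb H^2/\Theta_1$ is a compact connected surface whose boundary, the image of the mirrors, is nonempty. It is the quotient of $\Sigma_1=\mathbb H^2/D$ by an involution whose fixed set is a union of circles, so $\chi(F_1)=\chi(\Sigma_1)/2<0$.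

Projecting a path from $x$ to $\gamma x$ to a loop in $F_1$ defines a map $h_1\colon\Theta_1\to H_1(F_1;\mathbb Z/2)$. It does not depend on the path, since $\mathbb H^2$ is simply connected, nor on $x$, since changing $x$ conjugates the loop; concatenating a path from $x$ to $\gamma x$ with the $\gamma$-image of a path from $x$ to $\gamma'x$ shows that it is a homomorphism. It is onto, because every loop can be pushed into the interior of $F_1$, over which the orbit map is a covering. It kills reflections: take $x$ on the mirror.

\emph{Two boundary components.} If $\partial F_1$ is disconnected, put $\Theta=\Theta_1$. Otherwise choose $0\ne u\in H^1(F_1;\mathbb Z/2)$, which exists as $\chi(F_1)<0$, and put $\Theta=\ker(u\circ h_1)$, of index $2$. It contains all point stabilizers of $\Theta_1$, so $\Theta_1/\Theta$ acts freely on $\mathbb H^2/\Theta$, and $\mathbb H^2/\Theta\to F_1$ is the double covering defined by $u$. The curve $\partial F_1$ is null-homologous modulo $2$, so its preimage has two components. In both cases $F=\mathbb H^2/\Theta$ is a compact connected surface with at least two boundary components, $\Theta$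 contains reflections, and there is a homomorphism $h\colon\Theta\to H_1(F;\mathbb Z/2)$, defined as $h_1$ was, that kills them. Put $\Gamma=\Theta\cap\ker o=\Theta\cap D$, torsion-free of index $2$ in $\Theta$. Then $F$ is the quotient of $\Sigma=\mathbb H^2/\Gamma$ by the involution induced by $\Theta/\Gamma$, whose fixed curves map homeomorphically onto the components of $\partial F$. A nontrivial element of finite order in $\Theta$ has its square in $\Gamma$, so it is an orientation-reversing involution, that is, a reflection.

\emph{The classes $a$ and $b$.} Let $c\ne c'$ be components of $\partial F$ and let $c_\Sigma\subset\Sigma$ be the fixed curve over $c$. The kernel of $H_1(\partial F;\mathbb Z/2)\to H_1(F;\mathbb Z/2)$ is the image of $H_2(F,\partial F;\mathbb Z/2)=\mathbb Z/2$, generated by the sum of all boundary curves. So $[c]\ne0$, and there is $\bar a\in H^1(F;\mathbb Z/2)$ with $\bar a(c)=1$. Put $a=\bar a\circ h\colon\Theta\to\mathbb Z/2$; it vanishes on reflections. The preimage $\tilde c\subset\mathbb H^2$ of $c$ is a $\Theta$-invariant, locally finite, disjoint union of mirrors. For $x,x'\notin\tilde c$ let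 $s(x,x')\in\mathbb Z/2$ be the parity of the number of these mirrors that separate $x$ from $x'$. It is $\Theta$-invariant, symmetric, and $s(x,x'')=s(x,x')+s(x',x'')$. Therefore $b(\gamma)=s(x,\gamma x)$ does not depend on $x$ and is a homomorphism $\Theta\to\mathbb Z/2$. On $\Gamma$ it counts intersections with $c_\Sigma$, so it is Poincar\'e dual to $c_\Sigma$, while $a|_\Gamma$ is the pullback of $\bar a$. Thus $\langle ab,[\Sigma]\rangle=a(c_\Sigma)=\bar a(c)=1$. On an orientable surface squares of degree one classes vanish, so $ab\ne0$ forces $a|_\Gamma$ and $b|_\Gamma$ to be nonzero and distinct. Hence $(a,b)\colon\Gamma\to(\mathbb Z/2)^2$ is onto.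

\emph{The group $\Xi$.} Let $\Xi=\{\gamma\in\Theta:a(\gamma)=o(\gamma),\ b(\gamma)=0\}$, the kernel of $(a+o,b)$. Reflections have $a=0\ne o$, so $\Xi$ is torsion-free, and $\Xi\cap\ker o=\Gamma'$ by definition. Let $r'\in\Theta$ be a reflection whose mirror lies over $c'$. A point $x$ of the mirror is not in $\tilde c$ and is fixed, so $b(r')=0$; this is the reason for wanting a second boundary curve. Also $a(r')=0$ and $o(r')=1$. Choose $\gamma\in\Gamma$ with $a(\gamma)=1$, $b(\gamma)=0$. Then $r'\gamma\in\Xi$ and $o(r'\gamma)=1$.
\end{proof}

Write $\Sigma'=\mathbb H^2/\Gamma'$ and let $\pi\colon\Sigma'\to\Sigma$ be the $4$-fold covering. We orient $\mathbb H^2$, and with it $\Sigma$ and $\Sigma'$, as the boundary of the half-space $\{x_3\ge0\}\subset\mathbb H^3$; then $\pi_*[\Sigma']=4[\Sigma]$.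

Define $\eta\colon(\mathbb Z/2)^2\to SO(3;\mathbb Z)$, acting on $\langle e_3,e_4,e_5\rangle$, by
\[
\eta(1,0)\colon e_3\mapsto e_4,\ e_4\mapsto e_3,\ e_5\mapsto-e_5;\qquad
\eta(0,1)\colon e_3\mapsto-e_4,\ e_4\mapsto-e_3,\ e_5\mapsto-e_5.
\]
In the basis $e_3-e_4,\ e_3+e_4,\ e_5$ these are $\operatorname{diag}(-1,1,-1)$ and $\operatorname{diag}(1,-1,-1)$. So they commute, have order $2$ and determinant $1$, and the three basis vectors span the characters $a$, $b$, $a+b$. The diagonal representation has been rotated by $45$ degrees for the sake of the vector $e_3$, which will be the direction in which a page leaves $\mathbb H^2$: the elements $(0,0),(1,0),(0,1),(1,1)$ send $e_3$ to the four distinct vectors $e_3,\ e_4,\ -e_4,\ -e_3$. Define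
\[
\rho\colon\Gamma\to\Lambda,\quad\gamma\mapsto\gamma\oplus\eta(a(\gamma),b(\gamma))\oplus1;\qquad
\iota\colon\Xi\to\Lambda_3,\quad\gamma\mapsto\gamma\oplus\det\gamma.
\]
Both are injective, and both restrict on $\Gamma'$ to $\gamma\mapsto\gamma\oplus1$. From now on we identify $\Xi$ with $\iota(\Xi)\le\Lambda_3$, and $\Gamma'$ with its image. The elements of $\Xi\setminus\Gamma'$ send $e_3$ to $-e_3$, so they swap the two sides of $\mathbb H^2$ in $\mathbb H^3$, and the elements of $\Gamma'$ preserve each side.

\begin{lemma}\label{lem:w2surface}
The bundle $\mathbb H^2\times_{\rho(\Gamma)}\mathbb R^{n+1}$ over $\Sigma$ has $\langle w_2,[\Sigma]\rangle=1$. The bundle $\mathbb H^2\times_{\Gamma'}\mathbb R^{n+1}$ over $\Sigma'$ has $w_2=0$.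
\end{lemma}

\begin{proof}
The first bundle is $(T\Sigma\oplus\mathbb R)\oplus(L_a\oplus L_b\oplus L_{a+b})\oplus\mathbb R^{n-5}$, where $L_u$ is the line bundle with $w_1=u$. Its total class is $(1+a)(1+b)(1+a+b)$, whose degree $2$ part is $ab+(a+b)^2=a^2+ab+b^2=ab$. The second bundle is $T\Sigma'\oplus\mathbb R^{n-1}$.
\end{proof}

\section{Pages}\label{sec:pages}

We now construct compact hyperbolic $3$-manifolds whose boundary components are copies of $\Sigma'$, far from one another. One-sidedness matters here. Cutting a closed orientable $3$-manifold along a two-sided nonseparating copy of $\Sigma'$ would produce two boundary copies with opposite induced orientations, and gluing both to $\Sigma$ by $\pi$ would give only the empty relation $4[\Sigma]-4[\Sigma]=0$. Cutting along a one-sided copy of $\mathbb H^2/\Xi$ produces a single boundary component $\Sigma'$. The first lemma embeds $\mathbb H^2/\Xi$ with a wide collar.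

\begin{lemma}\label{lem:collar}
For every $\ell>0$ there is a torsion-free finite-index subgroup $\Pi\le\Lambda_3$ containing $\Xi$ such that $d(\mathbb H^2,g\mathbb H^2)\ge\ell$ for all $g\in\Pi\setminus\Xi$. In particular $\operatorname{Stab}_\Pi(\mathbb H^2)=\Xi$, and distinct planes $g\mathbb H^2$, $g\in\Pi$, are at distance at least $\ell$.
\end{lemma}

\begin{proof}
The group $\Xi$ is torsion-free and acts cocompactly on $\mathbb H^2$, so it is quasiconvex in $\Lambda_3$. Let $K\subset\mathbb H^2$ be compact with $\Xi K=\mathbb H^2$. If $d(x,gx')<\ell$ with $x,x'\in\mathbb H^2$, write $x\in\gamma K$ and $x'\in\gamma'K$; then $d(K,\gamma^{-1}g\gamma'K)<\ell$. By properness only finitely many elements of $\Lambda_3$ move $K$ this little, so $\{g:d(\mathbb H^2,g\mathbb H^2)<\ell\}$ is a finite union of double cosets of $\Xi$. Let $h_1,\dots,h_s$ represent those other than $\Xi$. By Proposition~\ref{prop:profinite}(a),(b) there is a torsion-free finite-index $\Pi\ge\Xi$ containing no $h_i$. As $\Pi$ contains $\Xi$, it misses each double coset $\Xi h_i\Xi$.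
\end{proof}

The second lemma describes the result of cutting. Theorem~\ref{thm:A} needs only the case $q=1$, $\xi_1=1$, where the hypotheses hold by Lemma~\ref{lem:collar} with $\ell=\log64$.

\begin{lemma}\label{lem:cut}
Let $\Pi\le\Lambda_3$ be torsion-free of finite index, let $\xi_1=1,\xi_2,\dots,\xi_q\in\Lambda_3$, and let $\mathcal H$ be the set of planes $h\xi_i\mathbb H^2$, $h\in\Pi$. Assume:
\begin{enumerate}
\item[(P1)] distinct planes in $\mathcal H$ are at distance at least $\log64$;
\item[(P2)] the planes $\xi_1\mathbb H^2,\dots,\xi_q\mathbb H^2$ lie in distinct $\Pi$-orbits;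
\item[(P3)] $\operatorname{Stab}_\Pi(\xi_i\mathbb H^2)=\xi_i\Xi\xi_i^{-1}$ for all $i$.
\end{enumerate}
Let $\Omega$ be the closure of the component of $\mathbb H^3\setminus\bigcup\mathcal H$ adjacent to $\mathbb H^2$ on the side $x_3>0$, and let $Q=\operatorname{Stab}_\Pi(\Omega)$. Then:
\begin{enumerate}
\item[(a)] $\Omega$ is convex, $\partial\Omega$ is a union of planes in $\mathcal H$, and $Q$ acts freely and cocompactly on $\Omega$;
\item[(b)] there are $g_1=1,g_2,\dots,g_q\in\Lambda_3$ with $g_i\mathbb H^2\subset\partial\Omega$ and $\Omega\subset g_i\{x_3\ge0\}$, such that the planes $g_i\mathbb H^2$ represent the $Q$-orbits of boundary planes of $\Omega$, each orbit once, and $\operatorname{Stab}_Q(g_i\mathbb H^2)=g_i\Gamma'g_i^{-1}$;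
\item[(c)] $P=\Omega/Q$ is a compact oriented $3$-manifold with $q$ boundary components, and $g_i$ induces an orientation-preserving isometry from $\Sigma'$ onto the $i$-th one;
\item[(d)] the bundle $\Omega\times_Q\mathbb R^{n+1}$ over $P$ has $w_2=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call the closure of a component of $\mathbb H^3\setminus\bigcup\mathcal H$ a \emph{region}. By (P1) the family $\mathcal H$ is locally finite, and the points at distance less than $1$ from a plane $H\in\mathcal H$ on a given side lie on no plane and form a connected set. So each $H$ is adjacent to exactly two regions, one on each side, and is contained in the boundary of both. A component consists of the points that lie on the same side of every plane as a given point, so regions are convex.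

(a) It remains to treat the action. It is free since $\Pi$ is torsion-free and discrete. Let $K\subset\mathbb H^3$ be compact with $\Pi K=\mathbb H^3$, and let $h_1\Omega,\dots,h_s\Omega$ be the finitely many $\Pi$-translates of $\Omega$ that meet $K$. If $x\in\Omega$, write $x=gy$ with $g\in\Pi$, $y\in K$. Then $g^{-1}\Omega=h_j\Omega$ for some $j$, so $gh_j\in Q$ and $x\in Q\,h_j^{-1}(K\cap h_j\Omega)$.

(b) By (P3), the stabilizer in $\Pi$ of each plane $h\xi_i\mathbb H^2$ is $h\xi_i\Xi(h\xi_i)^{-1}$, and it contains an element that swaps the two adjacent regions. Any two regions are joined by a finite chain of adjacent regions, read off from a geodesic segment between interior points. So $\Pi$ is transitive on regions. Let $h\Omega$, $h\in\Pi$, be a region adjacent to $\xi_i\mathbb H^2$. Then $h^{-1}\xi_i\mathbb H^2\subset\partial\Omega$, and for $\gamma=1$ or for $\gamma\in\Xi\setminus\Gamma'$ the element $g_i=h^{-1}\xi_i\gamma$ has $\Omega\subset g_i\{x_3\ge0\}$. For $i=1$ take $g_1=1$. We have $\operatorname{Stab}_\Pi(g_i\mathbb H^2)=g_i\Xi g_i^{-1}$, and an element of this group preserves $\Omega$ exactly when it preserves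 the sides, that is, when it lies in $g_i\Gamma'g_i^{-1}$. Every boundary plane of $\Omega$ has the form $gg_i\mathbb H^2$ with $g\in\Pi$. Then $g^{-1}\Omega$ is adjacent to $g_i\mathbb H^2$, so $g'g^{-1}\Omega=\Omega$ for some $g'\in g_i\Xi g_i^{-1}$, and $gg'^{-1}\in Q$ maps $g_i\mathbb H^2$ to $gg_i\mathbb H^2$. The $q$ orbits are distinct by (P2).

(c) The boundary components are $g_i\mathbb H^2/g_i\Gamma'g_i^{-1}$. Since $g_i$ preserves the orientation of $\mathbb H^3$ and carries $\{x_3\ge0\}$ to the side containing $\Omega$, it carries the chosen orientation of $\mathbb H^2$ to the boundary orientation.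

(d) By \eqref{eq:flat} the bundle is the pullback of $T(\mathbb H^3/\Pi)\oplus\mathbb R^{n-2}$ under $P\to\mathbb H^3/\Pi$, and closed orientable $3$-manifolds are parallelizable.
\end{proof}

\section{Trees of pages and their development}\label{sec:trees}

The universal covers of our complexes are built from convex regions glued along planes. We must show that their natural maps to $\mathbb H^n$ are quasi-isometric embeddings, and we do so once for both theorems.

\begin{definition}\label{def:tree}
A \emph{page} is a closed convex subset of $\mathbb H^3$ with nonempty interior whose boundary is a union of planes at mutual distance at least $\log64$. A \emph{tree of pages} is a space $Y$ obtained from the following data: a tree whose vertices are alternately \emph{page vertices}, each carrying a page, and \emph{plane vertices}, each carrying a copy of $\mathbb H^2$ and having finite positive valence; a bijection from the edges at each page vertex to the boundary planes of its page; and, for each edge, an isometry from the plane at one end onto the corresponding boundary plane at the other end, along which the two are glued. A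 \emph{development} is a map $\mathrm{dev}\colon Y\to\mathbb H^n$ that on each page is the restriction of an isometry of $\mathbb H^n$, the page being viewed in $\mathbb H^3\subset\mathbb H^n$, and such that for any two distinct pages along a common plane $H$ the inward unit normals $\nu,\nu'$ to their images at each point of $\mathrm{dev}(H)$ satisfy $f(\nu,\nu')\le0$.
\end{definition}

We give $Y$ the path metric $d_Y$. A shortest route between two points of $Y$ is a broken geodesic with one segment in each page it crosses. The inner segments are long, because they join distinct boundary planes of a page, and we shall see that the normal condition makes the angles at the break points at least $\pi/2$. Such paths do not turn back. Both conditions are needed: two pages with the same normal overlap in $\mathbb H^n$, and the boundary of a right-angled pentagon in $\mathbb H^2$ is a closed broken geodesic with all angles equal to $\pi/2$.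

\begin{lemma}\label{lem:broken}
Let $p_0,\dots,p_m\in\mathbb H^n$, $m\ge1$, with $l_i=d(p_{i-1},p_i)>0$ for all $i$ and $l_i\ge\log64$ for $2\le i\le m-1$. Suppose that the angle at $p_i$ between $p_{i-1}$ and $p_{i+1}$ is at least $\pi/2$ for $1\le i\le m-1$. Then $p_0\ne p_m$ and $d(p_0,p_m)\ge\frac12\sum_il_i-\log8$.
\end{lemma}

\begin{proof}
The case $m=1$ is immediate, so let $m\ge2$. Put $c_i=d(p_0,p_i)$ and let $\theta_i$ be the angle at $p_i$ between $p_0$ and $p_{i+1}$. We prove by induction that $c_i>0$ and $\theta_i\ge\pi/3$ for $1\le i\le m-1$. For $i=1$ this is part of the hypothesis. Assume it for some $i\le m-1$. Then $p_{i+1}\neq p_0$, since $\theta_i>0$, and the law of cosines gives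
\[
e^{c_{i+1}}\ge\cosh c_{i+1}\ge\cosh c_i\cosh l_{i+1}-\tfrac12\sinh c_i\sinh l_{i+1}\ge\tfrac12\cosh c_i\cosh l_{i+1}\ge\tfrac18e^{c_i+l_{i+1}},
\]
so that
\begin{equation}\label{eq:step}
c_{i+1}>0,\qquad c_{i+1}\ge c_i+l_{i+1}-\log8 .
\end{equation}
Suppose $i+1\le m-1$. Then $t=l_{i+1}-\log8\ge\log8$. Let $\varepsilon$ be the angle at $p_{i+1}$ between $p_0$ and $p_i$. The law of sines and the inequality $\sinh(c+t)\ge e^t\sinh c$ give $\sin\varepsilon\le\sinh c_i/\sinh c_{i+1}\le e^{-t}\le\frac18$. If $\varepsilon\ge\pi/2$, the law of cosines at $p_{i+1}$ would give $\cosh c_i\ge\cosh c_{i+1}$, whereas $c_i<c_{i+1}$. So $\varepsilon<\pi/2$, hence $\varepsilon\le\pi/6$, and the triangle inequality for angles at $p_{i+1}$ gives $\theta_{i+1}\ge\pi/2-\pi/6=\pi/3$. This completes the induction, and \eqref{eq:step} holds for $1\le i\le m-1$. Thus $c_m>0$ and $c_m\ge\sum_il_i-(m-1)\log8$. Each of the $m-2$ inner segments has length at least $2\log8$, so $(m-2)\log8\le\frac12\sum_il_i$.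
\end{proof}

\begin{proposition}\label{prop:dev}
Let $Y$ be a tree of pages with a development $\mathrm{dev}$. Then all homotopy groups of $Y$ vanish, $\mathrm{dev}$ is injective, and
\[
\tfrac12d_Y(x,y)-\log8\le d(\mathrm{dev}\,x,\mathrm{dev}\,y)\le d_Y(x,y).
\]
If a group $G$ acts freely, properly and cocompactly by isometries on $Y$, and $\mathrm{dev}$ is equivariant for a homomorphism $\Phi\colon G\to\Lambda$, then $\Phi$ is injective and $\Phi(G)$ is quasiconvex in $\Lambda$.
\end{proposition}

\begin{proof}
There are countably many pages. Exhaust $Y$ by finite unions $Y_1\subset Y_2\subset\cdots$, where $Y_1$ is a page and $Y_{i+1}$ is obtained by adding a page $\Omega'$ that shares a plane $H$ with $Y_i$. As the tree has no cycles, $\Omega'\cap Y_i=H$, and the convex set $\Omega'$ deformation retracts to $H$ along perpendiculars. So each $Y_i$ is contractible. Every point has a neighborhood that meets finitely many pages, so every compact set lies in some $Y_i$, and the homotopy groups vanish.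

The upper bound holds because $\mathrm{dev}$ preserves lengths of paths. Let $x\ne y$. Every point lies in a page. Choose pages $\Omega_1\ni x$ and $\Omega_m\ni y$ so that the path $\Omega_1,H_1,\Omega_2,\dots,H_{m-1},\Omega_m$ in the tree has $m$ minimal. If $m=1$, then $d(\mathrm{dev}\,x,\mathrm{dev}\,y)=d_{\Omega_1}(x,y)\ge d_Y(x,y)$, and the first two quantities are positive. Let $m\ge2$. By minimality $x\notin H_1$ and $y\notin H_{m-1}$. For $2\le i\le m-1$ the planes $H_{i-1}\ne H_i$ are at distance at least $\log64$ in $\Omega_i$. Put $p_0=x$, $p_m=y$, and choose $p_i\in H_i$ minimizing $\mathcal L=\sum_id_{\Omega_i}(p_{i-1},p_i)$; the minimum exists because the sublevel sets of $\mathcal L$ in $H_1\times\dots\times H_{m-1}$ are closed and bounded. Consecutive points are distinct, so $\mathcal L$ is differentiable at the minimum.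

Fix $1\le i\le m-1$, and let $u^\pm$ be the unit vectors at $\mathrm{dev}\,p_i$ pointing to $\mathrm{dev}\,p_{i\pm1}$. Let $\nu^-,\nu^+$ be the inward normals to the images of $\Omega_i$ and $\Omega_{i+1}$. Since $u^\pm$ points into the image of the page, $u^\pm=\zeta^\pm+\alpha^\pm\nu^\pm$ with $\zeta^\pm$ tangent to $\mathrm{dev}(H_i)$ and $\alpha^\pm\ge0$. The derivative of $\mathcal L$ when $p_i$ moves in a direction $v$ tangent to $\mathrm{dev}(H_i)$ is $-f(u^-+u^+,v)=-f(\zeta^-+\zeta^+,v)$, so $\zeta^+=-\zeta^-$. As $\Omega_i\ne\Omega_{i+1}$,
\[
f(u^-,u^+)=-f(\zeta^-)+\alpha^-\alpha^+f(\nu^-,\nu^+)\le0,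
\]
and the angle at $\mathrm{dev}\,p_i$ is at least $\pi/2$. Lemma~\ref{lem:broken} gives $\mathrm{dev}\,x\ne\mathrm{dev}\,y$ and $d(\mathrm{dev}\,x,\mathrm{dev}\,y)\ge\frac12\mathcal L-\log8\ge\frac12d_Y(x,y)-\log8$.

If $\Phi(g)=1$, then $\mathrm{dev}(gy)=\mathrm{dev}(y)$, so $gy=y$ and $g=1$. A closed ball of radius $1$ in $Y$ lies in a finite union of closed balls in pages and is compact, so $Y$ is a complete, locally compact length space, hence proper and geodesic. By the \v{S}varc--Milnor lemma $g\mapsto gy$ is a quasi-isometry $G\to Y$, and composing with $\mathrm{dev}$ shows that the orbit map $g\mapsto\Phi(g)\,\mathrm{dev}(y)$ is a quasi-isometric embedding in $\mathbb H^n$.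
\end{proof}

\section{The complex with one page}\label{sec:A}

Take $\Pi$ from Lemma~\ref{lem:collar} with $\ell=\log64$, and let $\Omega$, $Q$, $P$ be given by Lemma~\ref{lem:cut} with $q=1$. Thus $\partial P=\Sigma'$. Let
\[
X=P\cup_\pi\Sigma
\]
be obtained by gluing $\partial P$ to $\Sigma$ along $\pi$. It is a finite CW complex of dimension $3$: triangulate $\Sigma$, pull the triangulation back to $\partial P$ and extend it over $P$.

\subsection*{The development}
Let $G=Q*_{\Gamma'}\Gamma$. The inclusion $Q\le\Lambda_3\le\Lambda$ and $\rho\colon\Gamma\to\Lambda$ agree on $\Gamma'$, so they define $\Phi\colon G\to\Lambda$. Let $Y$ be the quotient of $(G\times\Omega)\sqcup(G\times\mathbb H^2)$ by the relations $(wr,x)\sim(w,rx)$, for $r\in Q$ on the first set and $r\in\Gamma$ on the second, and by identifying $(w,x)\in G\times\mathbb H^2$ with $(w,x)\in G\times\Omega$ through $\mathbb H^2\subset\partial\Omega$. The pages $w\Omega$ are indexed by $G/Q$, the planes $w\mathbb H^2$ by $G/\Gamma$, and the gluings by $G/\Gamma'$, so the pattern is the Bass--Serre tree of the amalgam. The edges at $wQ$ are the cosets $wr\Gamma'$,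 $r\in Q$, and they correspond bijectively to the boundary planes $r\mathbb H^2$ of $\Omega$ by Lemma~\ref{lem:cut}(b). Hence $Y$ is a tree of pages. The group $G$ acts on the left by isometries with quotient $X$. The action is free and proper, because $Q$ and $\Gamma$ act freely and properly on $\Omega$ and $\mathbb H^2$ and a compact set meets finitely many pieces.

Put $\mathrm{dev}(w,x)=\Phi(w)x$. This respects the relations, since $\rho(\gamma)$ acts on $\mathbb H^2$ as $\gamma$, and it is $\Phi$-equivariant. The pages along $w\mathbb H^2$ are $w\gamma\Omega$ with $\gamma\in\Gamma/\Gamma'$. The inward normal to $\Omega$ along $\mathbb H^2$ is $e_3$, so the inward normals to their images are the vectors $\Phi(w)\rho(\gamma)e_3$, which are the four distinct vectors $\Phi(w)(\pm e_3)$, $\Phi(w)(\pm e_4)$. Their pairwise products are $0$ or $-1$, so $\mathrm{dev}$ is a development. By Proposition~\ref{prop:dev} and Whitehead's theorem, $Y$ is contractible, so it is the universal cover of $X$ and $G=\pi_1X$; moreover $\Phi$ is injective with quasiconvex image.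

\subsection*{The class $w_2(E)$}
Let $E=Y\times_G\mathbb R^{n+1}$. Its restrictions to $\Sigma$ and $P$ are the bundles of Lemmas~\ref{lem:w2surface} and~\ref{lem:cut}(d), so $\langle w_2(E),[\Sigma]\rangle=1$ and $w_2(E)|_P=0$.

\begin{lemma}\label{lem:k2}
The class $w_2(E)$ lifts to $\mathbb Z/4$ and does not lift to $\mathbb Z/8$.
\end{lemma}

\begin{proof}
The class $[\partial P]$ vanishes in $H_2(P;\mathbb Z)$, and its image in $H_2(X;\mathbb Z)$ is $\pi_*[\Sigma']=4[\Sigma]$. So $4[\Sigma]=0$, and Lemma~\ref{lem:tests}(a) excludes a lift to $\mathbb Z/8$. Let $U$ be the open $1$-neighborhood of $\Sigma$ and $V=X\setminus\Sigma$. Since $\log 64>2$, the $1$-neighborhood of $\partial P$ in $P$ is a collar, so $U\simeq\Sigma$, $V\simeq P$, $U\cap V\simeq\Sigma'$, and the restriction from $U$ to $U\cap V$ is $\pi^*$. Let $y\in H^2(\Sigma;\mathbb Z/4)\cong\mathbb Z/4$ have $\langle y,[\Sigma]\rangle=1$, and let $z=0$. These lift $w_2(E)|_\Sigma$ and $w_2(E)|_P$, and $\pi^*y=0$ because $\langle\pi^*y,[\Sigma']\rangle=4=0$. Lemma~\ref{lem:tests}(b) gives the lift to $\mathbb Z/4$.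
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:reduction} with $k=2$. Each manifold $M=\mathbb H^n/B''$ is closed, orientable and hyperbolic, has $w_j(M)=0$ for $j\ne0,2$ and $w_2(M)^2=0$, and $w_2(M)$ does not lift to $\mathbb Z/8$, hence not to $\mathbb Z$. So $W_3(M)\ne0$ and $w_3(M)=0$. The volume of $M$ is proportional to the index of $B''$, which is unbounded, so there are infinitely many such $M$. Different values of $d$ give different fields of definition $\mathbb Q(\sqrt d)$, and the field of definition is a commensurability invariant \cite{Vinberg}; hence there are infinitely many commensurability classes.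
\end{proof}

The same manifolds prove the case $k=2$ of Theorem~\ref{thm:B}.

\section{Higher powers of $2$}\label{sec:B}

Let $k=m+2$ with $m\ge1$. We want the relation $2^k[\Sigma]=0$ in place of $4[\Sigma]=0$. Placing $2^k$ pages around one plane is impossible for large $k$: unit vectors at mutual angle at least $\pi/2$ are centers of disjoint caps of radius $\pi/4$, so their number is bounded in terms of $n$. Instead we multiply by $2$ in steps, using auxiliary copies $T_1,\dots,T_m$ of $\Sigma'$ and pages that impose relations $2[T_i]+[T_{i+1}]=0$. Only three pages meet along each $T_i$, and they fit in the directions $e_3,e_4,e_5$. This requires pages with two and three boundary components, all isometric to $\Sigma'$.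

\subsection*{Pages with several boundary components}
We need a finite-index subgroup that contains several conjugates of $\Xi$ but does not carry the corresponding planes to one another. We find a quasiconvex subgroup with this property inside a free product of two conjugates of $\Xi$, and then apply separability.

\begin{lemma}\label{lem:q}
For every $q\ge1$ there are a torsion-free finite-index $\Pi_q\le\Lambda_3$ and $\xi_1=1,\xi_2,\dots,\xi_q\in\Lambda_3$ that satisfy \textup{(P1)--(P3)}.
\end{lemma}

\begin{proof}
Let $\lambda=\inf\{d(x,\gamma x):x\in\mathbb H^2,\ 1\ne\gamma\in\Xi\}$, which is positive as $\Xi$ acts freely and cocompactly. Choose $\ell\ge\log64$ with $s=\operatorname{arcsinh}(1/\sinh(\ell/2))<\lambda/2$, and put $\kappa=1-2s/\lambda>0$. Let $\Pi$ be given by Lemma~\ref{lem:collar} for this $\ell$. Since $\Xi$ preserves a plane, it has infinite index, so we can choose $g\in\Pi\setminus\Xi$. Put $\Xi'=g\Xi g^{-1}\le\Pi$.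

\emph{Ping-pong.} Let $y\in\mathbb H^2$ and $y'\in g\mathbb H^2$ be the feet of the common perpendicular of the two planes, $z$ its midpoint, and $J$ the plane orthogonal to it at $z$. Let $J^+\supset g\mathbb H^2$ and $J^-\supset\mathbb H^2$ be the closed half-spaces bounded by $J$, and let $\mathrm{pr}$ be the nearest point projection to $\mathbb H^2$, which is $1$-Lipschitz and commutes with $\Xi$. For $u\in J\setminus\{z\}$, the points $y,z,u,\mathrm{pr}(u)$ form a planar quadrilateral with right angles at $y$, $z$, $\mathrm{pr}(u)$ and some angle $\phi$ at $u$, and the formula for such quadrilaterals gives $\sinh d(y,z)\sinh d(y,\mathrm{pr}(u))=\cos\phi\le1$. As $d(y,z)\ge\ell/2$, we get $d(y,\mathrm{pr}(u))\le s$. The perpendicular from a point of $J^+$ to $\mathbb H^2$ meets $J$, so $\mathrm{pr}(J^+)$ lies in the disc of radius $s$ about $y$. For $1\ne\gamma\in\Xi$ the set $\mathrm{pr}(\gamma J^+)$ lies in the disc of radius $s$ about $\gamma y$, and $d(y,\gamma y)\ge\lambda>2s$. Therefore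
\[
\gamma J^+\subset\operatorname{int}J^-,\qquad d(J,\gamma J)\ge d(y,\gamma y)-2s\ge\kappa\,d(y,\gamma y).
\]
The group $\Xi'$ acts on $g\mathbb H^2$ with the same constant $\lambda$, so exchanging the roles gives $\gamma'J^-\subset\operatorname{int}J^+$ and $d(J,\gamma'J)\ge\kappa\,d(y',\gamma'y')$ for $1\ne\gamma'\in\Xi'$.

Let $a_1\cdots a_r$ be a word whose letters are nontrivial and lie alternately in $\Xi$ and $\Xi'$. For $1\le j\le r$ put $C_j=a_1\cdots a_jJ^+$ if $a_j\in\Xi$ and $C_j=a_1\cdots a_jJ^-$ if $a_j\in\Xi'$; put $C_0=J^-$ if $a_1\in\Xi$ and $C_0=J^+$ otherwise. The inclusions above give $C_j\subset\operatorname{int}C_{j-1}$. The geodesic from $z\in\partial C_0$ to $a_1\cdots a_rz\in\partial C_r$ therefore meets $\partial C_0,\partial C_1,\dots,\partial C_r$ in this order, and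
\[
d(z,a_1\cdots a_rz)\ge\sum_jd(J,a_jJ)\ge\kappa\sum_jd(y_j,a_jy_j),
\]
where $y_j=y$ or $y'$ according as $a_j\in\Xi$ or $\Xi'$. The right side is positive, so $\langle\Xi,\Xi'\rangle$ is the free product $\Xi*\Xi'$. By the \v{S}varc--Milnor lemma $d(y_j,a_jy_j)\ge c_1|a_j|-c_2$ for the word length $|a_j|$ and constants $c_1,c_2>0$; together with $d(y_j,a_jy_j)\ge\lambda$ this gives $(1+c_2/\lambda)\,d(y_j,a_jy_j)\ge c_1|a_j|$. The word length in the free product is $\sum_j|a_j|$, so the orbit map at $z$ is a quasi-isometric embedding and $\Xi*\Xi'$ is quasiconvex in $\Lambda_3$. It is torsion-free, being a subgroup of $\Pi$.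

\emph{Separating the planes.} The group $\Xi'$ is infinite and residually finite, so it has a homomorphism $\theta$ onto a finite group of order at least $q$. Choose $\xi_1=1,\xi_2,\dots,\xi_q\in\Xi'$ with distinct images, and let $A_q$ be the kernel of the composition of $\Xi*\Xi'\to\Xi'$ with $\theta$. It has finite index in $\Xi*\Xi'$, so it is quasiconvex and separable by Proposition~\ref{prop:profinite}(a). It contains every $\xi_i\Xi\xi_i^{-1}$ and no $\xi_j\xi_i^{-1}$ with $i\ne j$. Choose a finite-index $\Pi_q\le\Pi$ that contains $A_q$ and none of the elements $\xi_j\xi_i^{-1}$, $i\ne j$. Since $\xi_i\in\Pi$, all planes $h\xi_i\mathbb H^2$ are $\Pi$-translates of $\mathbb H^2$, which gives (P1), and $\operatorname{Stab}_\Pi(\xi_i\mathbb H^2)=\xi_i\Xi\xi_i^{-1}\le\Pi_q$, which gives (P3). If $h\xi_i\mathbb H^2=\xi_j\mathbb H^2$ with $h\in\Pi_q$ and $i\ne j$, then $h\in\xi_j\Xi\xi_i^{-1}=(\xi_j\Xi\xi_j^{-1})\,\xi_j\xi_i^{-1}$, so $\xi_j\xi_i^{-1}\in\Pi_q$, a contradiction. This gives (P2).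
\end{proof}

\subsection*{The complex}
Lemmas~\ref{lem:q} and~\ref{lem:cut} provide compact manifolds $P=\Omega/Q$ with $q=2$ and with $q=3$ boundary components, each identified with $\Sigma'$. Take the surfaces $\Sigma,T_1,\dots,T_m$, where each $T_i$ is a copy of $\Sigma'$, and manifolds $P^{(0)},\dots,P^{(m)}$, where $q=2$ for $P^{(0)}$ and $P^{(m)}$ and $q=3$ for the others. Attach each boundary component to a surface, and assign to it a \emph{direction} in $\{e_3,e_4,e_5\}$, as follows (Figure~\ref{fig:chain}):
\begin{itemize}
\item $P^{(0)}$: to $\Sigma$ in direction $e_3$, and to $T_1$ in direction $e_3$;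
\item $P^{(i)}$, $1\le i\le m-1$: to $T_i$ in directions $e_4$ and $e_5$, and to $T_{i+1}$ in direction $e_3$;
\item $P^{(m)}$: to $T_m$ in directions $e_4$ and $e_5$.
\end{itemize}
The attaching map to $\Sigma$ is $\pi$, and those to $T_i$ are the identifications with $\Sigma'$. The resulting space $X$ is a finite connected CW complex of dimension $3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\node[draw,circle,inner sep=2pt] (S) at (0,0) {$\Sigma$};
\node[draw] (P0) at (2,0) {$P^{(0)}$};
\node[draw,circle,inner sep=2pt] (T1) at (4,0) {$T_1$};
\node[draw] (P1) at (6,0) {$P^{(1)}$};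
\node[draw,circle,inner sep=2pt] (T2) at (8,0) {$T_2$};
\node[draw] (P2) at (10,0) {$P^{(2)}$};
\draw (S) -- node[above] {$e_3$} node[below] {$\pi$} (P0);
\draw (P0) -- node[above] {$e_3$} (T1);
\draw (T1) to[bend left=35] node[above] {$e_4$} (P1);
\draw (T1) to[bend right=35] node[below] {$e_5$} (P1);
\draw (P1) -- node[above] {$e_3$} (T2);
\draw (T2) to[bend left=35] node[above] {$e_4$} (P2);
\draw (T2) to[bend right=35] node[below] {$e_5$} (P2);
\end{tikzpicture}
\caption{The gluing pattern of the complex $X$ for $k=4$. Circles are closed surfaces, boxes are compact $3$-manifolds, and each edge is a boundary component glued to a surface, labeled by the normal direction in which the $3$-manifold leaves the surface in $\mathbb H^n$. The edge marked $\pi$ is glued by a $4$-fold covering, the others by isometries. The boxes give the relations $4[\Sigma]+[T_1]=0$, $2[T_1]+[T_2]=0$ and $2[T_2]=0$, so $16[\Sigma]=0$.}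
\label{fig:chain}
\end{figure}

\subsection*{The development}
The gluing pattern is a graph with cycles, so we use a graph of groups. Its vertices $v$ are the surfaces and the manifolds $P^{(i)}$. To each we attach a group $V_v\le\Lambda$ acting on a space $Z_v$ with quotient the piece $v$: the group $\rho(\Gamma)$ on $\mathbb H^2$ for $\Sigma$, the group $\Gamma'$ on $\mathbb H^2$ for $T_i$, and the group $Q$ on $\Omega$ for $P=\Omega/Q$. An edge $e$ is a boundary component of a manifold $P_e$ attached to a surface $S_e$. It comes with the element $g_e\in\Lambda_3$ of Lemma~\ref{lem:cut}(b) and with the power $s_e\in\Lambda$ of the cyclic permutation $e_3\mapsto e_4\mapsto e_5\mapsto e_3$ (fixing all other $e_i$) for which $s_ee_3$ is the direction of $e$. The edge group is $\Gamma'$, included by $\gamma\mapsto\gamma$ in $V_{S_e}$ and by $\gamma\mapsto g_e\gamma g_e^{-1}$ in $V_{P_e}$.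

Following \cite[\S5.1]{SerreTrees}, let $\mathcal F$ be the quotient of the free product of all $V_v$ and the free group on letters $t_e$ by the relations $t_e\gamma t_e^{-1}=g_e\gamma g_e^{-1}$, $\gamma\in\Gamma'$, where the left $\gamma$ lies in $V_{S_e}$ and the right side in $V_{P_e}$. Read $t_e$ as a step from $P_e$ to $S_e$ and $t_e^{-1}$ as a step back. Fix a base vertex $v_0$ and let $\mathcal F_v\subset\mathcal F$ be the set of products $r_0\,t_{(1)}\,r_1\cdots t_{(j)}\,r_j$ in which the steps $t_{(1)},\dots,t_{(j)}$ form a path from $v_0$ to $v$ and each $r_i$ lies in the group of the vertex reached after $i$ steps. Then $G=\mathcal F_{v_0}$ is the fundamental group of the graph of groups; it acts simply transitively on each $\mathcal F_v$ on the left, and $V_v$ acts on the right. The Bass--Serre tree has vertices $wV_v$ with $w\in\mathcal F_v$, and for each $e$ edges $w\Gamma'$ with $w\in\mathcal F_{S_e}$, joining $wV_{S_e}$ to $wt_e^{-1}V_{P_e}$.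

Let $Y$ be the quotient of $\bigsqcup_v\mathcal F_v\times Z_v$ by
\[
(wr,x)\sim(w,rx)\ \ (r\in V_v),\qquad(w,x)\sim(wt_e^{-1},g_ex)\ \ (w\in\mathcal F_{S_e},\ x\in\mathbb H^2).
\]
The edges of the tree at a page vertex $w'V_P$ that lie over $e$ are the cosets $w'rt_e\Gamma'$ with $r\in V_P$; they are indexed by $V_P/g_e\Gamma'g_e^{-1}$ and are glued along the planes $rg_e\mathbb H^2$. By Lemma~\ref{lem:cut}(b), as $e$ varies these are all boundary planes of the page, each once. So $Y$ is a tree of pages, and $G$ acts on it freely and properly with quotient $X$, for the same reasons as in Section~\ref{sec:A}.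

The element $s_e$ fixes $e_0,e_1,e_2$, and $\Gamma'$ fixes $e_3,\dots,e_n$, so $s_e$ commutes with $\Gamma'$ and fixes $\mathbb H^2$ pointwise. Hence the inclusions of the $V_v$ and the assignment $t_e\mapsto g_es_e^{-1}$ respect the relations and define $\Phi\colon\mathcal F\to\Lambda$. Put $\mathrm{dev}(w,x)=\Phi(w)x$. This is well defined because $\Phi(wt_e^{-1})g_ex=\Phi(w)s_ex=\Phi(w)x$ for $x\in\mathbb H^2$. The pages along the plane $wV_S$ are indexed by pairs $(e,\gamma)$ with $S_e=S$ and $\gamma\in V_S/\Gamma'$. The inward normal to the page of $P_e$ along $g_e\mathbb H^2$ is $g_ee_3$, so the inward normal to the image of the page $(e,\gamma)$ is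
\[
\Phi(w\gamma t_e^{-1})g_ee_3=\Phi(w)\gamma s_ee_3 .
\]
For $S=\Sigma$ there is one edge, $s_e=1$, and we get the four vectors $\Phi(w)(\pm e_3),\Phi(w)(\pm e_4)$. For $S=T_i$ there are three edges and we get $\Phi(w)e_3,\Phi(w)e_4,\Phi(w)e_5$. In both cases distinct pages have normals with product at most $0$, so $\mathrm{dev}$ is a development. By Proposition~\ref{prop:dev}, $Y$ is the contractible universal cover of $X$, $G=\pi_1X$, and $\Phi|_G$ is injective with quasiconvex image.

\subsection*{The class $w_2(E)$}
Let $E=Y\times_G\mathbb R^{n+1}$. For $w\in\mathcal F_v$, the stabilizer in $G$ of the piece $wV_v$ is $wV_vw^{-1}$, and $\Phi(w)$ identifies the restriction of $E$ to the piece $v$ of $X$ with $Z_v\times_{V_v}\mathbb R^{n+1}$. By Lemmas~\ref{lem:w2surface} and~\ref{lem:cut}(d), $\langle w_2(E),[\Sigma]\rangle=1$, and $w_2(E)$ vanishes on every $T_i$ and every $P^{(i)}$.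

\begin{lemma}\label{lem:k}
The class $w_2(E)$ lifts to $\mathbb Z/2^k$ and does not lift to $\mathbb Z/2^{k+1}$.
\end{lemma}

\begin{proof}
Orient $T_i$ as $\Sigma'$. By Lemma~\ref{lem:cut}(c) all identifications of boundary components with $\Sigma'$ preserve orientation, so the relations $[\partial P^{(i)}]=0$ read
\[
4[\Sigma]+[T_1]=0,\qquad2[T_i]+[T_{i+1}]=0\ \ (1\le i<m),\qquad2[T_m]=0
\]
in $H_2(X;\mathbb Z)$. With $\mu_i=-4(-2)^{i-1}$ we get $[T_i]=\mu_i[\Sigma]$ and $2\mu_m[\Sigma]=0$, where $2\mu_m=\pm2^{m+2}=\pm2^k$. Lemma~\ref{lem:tests}(a) excludes a lift to $\mathbb Z/2^{k+1}$.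

For the lift to $\mathbb Z/2^k$, let $U$ be the open $1$-neighborhood of the union of the surfaces and $V$ the complement of that union. Then $U$ is homotopy equivalent to the disjoint union of the surfaces, $V$ to that of the $P^{(i)}$, and $U\cap V$ to one copy of $\Sigma'$ for each edge. All coefficients below are in $\mathbb Z/2^k$, and a class in $H^2$ of a closed oriented connected surface is determined by its value on the fundamental class. The relations suggest the class $y\in H^2(U)$ with value $1$ on $\Sigma$ and $\mu_i$ on $T_i$. It lifts $w_2(E)|_U$, since each $\mu_i$ is even. Its values on the boundary components of $P^{(0)}$, $P^{(i)}$ and $P^{(m)}$ are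
\[
(4,\mu_1),\qquad(\mu_i,\mu_i,\mu_{i+1}),\qquad(\mu_m,\mu_m).
\]
We need a class on each $P=P^{(i)}$ that has these boundary values and reduces to $0$ modulo $2$, so we look for it in the form $2z'$. In the exact sequence $H^2(P)\to H^2(\partial P)\to H^3(P,\partial P)\cong\mathbb Z/2^k$ the second map is the sum of the values. Consider the values
\[
(2,-2),\qquad(\mu_i/2,\ \mu_i/2,\ \mu_{i+1}/2),\qquad(\mu_m/2,\ \mu_m/2+2^{k-1}).
\]
Their doubles are the required values, as $2\cdot2^{k-1}=0$. Their sums are $0$, $\mu_i+\mu_{i+1}/2=0$ and $\mu_m+2^{k-1}=\pm2^{k-1}+2^{k-1}=0$. So they are the boundary values of classes $z'\in H^2(P)$, and the classes $2z'$ together form a lift $z$ of $w_2(E)|_V=0$ that agrees with $y$ on $U\cap V$. Lemma~\ref{lem:tests}(b) applies.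
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Apply Proposition~\ref{prop:reduction} to the complex of Section~\ref{sec:A} with Lemma~\ref{lem:k2} if $k=2$, and to the complex of this section with Lemma~\ref{lem:k} if $k\ge3$. The formulation in terms of $W_3(M)$ follows from Lemma~\ref{lem:bockstein}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Agol} Agol, \emph{Doc. Math.} 18 (2013).

\bibitem{BHW} Bergeron, Haglund and Wise, \emph{J. London Math. Soc.} 83 (2011).

\bibitem{BW} Bergeron and Wise, \emph{Amer. J. Math.} 134 (2012).

\bibitem{Chen} Jacopo G. Chen, \emph{Closed hyperbolic manifolds without $\text{spin}^c$ structures}, arXiv:2501.07796 (2025).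

\bibitem{HW} Haglund and Wise, \emph{Special cube complexes}, GAFA 17 (2008).

\bibitem{HH} Hirzebruch and Hopf, 1958.

\bibitem{SerreGC} Serre, \emph{Galois Cohomology}.

\bibitem{SerreTrees} Serre, \emph{Trees}.

\bibitem{Vinberg} Vinberg, 1971.

\end{thebibliography}
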